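# External branches of $\Lambda$-coalescents and oscillating solutions of a ratio condition

## 1. Three blocks under the uniform measure

Start with the three blocks $\{1\},\{2\},\{3\}$ and let blocks merge at random times by the following rule: when there are $b$ blocks, each particular group of $k$ of them merges into one block at rate $\int_0^1x^{k-2}(1-x)^{b-k}\,dx$. With three blocks, each pair merges at rate $\int_0^1(1-x)\,dx=\frac12$ and the triple merges at rate $\int_0^1x\,dx=\frac12$. With two blocks, the pair merges at rate $1$.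

Let $T_1$ be the time at which $\{1\}$ stops being a block. The total merging rate with three blocks is $3\cdot\frac12+\frac12=2$. Block $\{1\}$ takes part at rate $2\cdot\frac12+\frac12=\frac32$, and $\{2\},\{3\}$ merge without it at rate $\frac12$. After such a merger two blocks remain and $\{1\}$ leaves at rate $1$. Hence
$$P(T_1>t)=e^{-2t}+\int_0^t\tfrac12e^{-2u}e^{-(t-u)}\,du=\tfrac12\bigl(e^{-t}+e^{-2t}\bigr),\qquad E[T_1]=\tfrac34 .$$

Now take $n$ blocks and the same rule. Since $\int_0^1x^{k-2}(1-x)^{n-k}dx=\frac{(k-2)!\,(n-k)!}{(n-1)!}$, the total merging rate is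
$$g_n=\sum_{k=2}^n\binom nk\frac{(k-2)!\,(n-k)!}{(n-1)!}=\sum_{k=2}^n\frac n{k(k-1)}=n-1 .$$
The rate at which $\{1\}$ takes part in a merger is
$$R_n=\sum_{k=2}^n\binom{n-1}{k-1}\int_0^1x^{k-2}(1-x)^{n-k}dx=\int_0^1\frac{1-(1-x)^{n-1}}{x}\,dx=1+\frac12+\dots+\frac1{n-1}.$$
(For $n=3$ these are $2$ and $\frac32$, as found above.) So $\{1\}$ leaves at rate about $\log n=\int_{1/n}^1x^{-1}dx$ at the start, and the natural quantity to study is $(\log n)\,T_1$. The ratio $g_n/(n\log n)$ tends to $0$ here. The theme of these notes is what happens to the rescaled time when such a ratio tends to a positive number instead.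

## 2. The coalescent, the external branch, and power densities

**Definition ($\Lambda$-coalescent).** Let $\Lambda$ be a nonzero finite measure on $[0,1]$. The $\Lambda$-coalescent $\Pi^{(n)}=(\Pi^{(n)}(t))_{t\ge0}$ starts from the partition $\{\{1\},\dots,\{n\}\}$ of $\{1,\dots,n\}$. Whenever there are $b$ blocks, each particular group of $k$ of them ($2\le k\le b$) merges into one block at rate
$$\lambda_{b,k}=\int_0^1x^{k-2}(1-x)^{b-k}\,\Lambda(dx).\tag{1}$$

The total merging rate with $n$ blocks, and the normalization that replaces $\log n$, are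
$$g_n=\sum_{k=2}^n\binom nk\lambda_{n,k}=\int_0^1\bigl(1-(1-x)^n-nx(1-x)^{n-1}\bigr)x^{-2}\,\Lambda(dx),\qquad\mu^{(n)}=\int_{1/n}^1x^{-1}\,\Lambda(dx),\tag{2}$$
where at $x=0$ the integrand of $g_n$ is read as its limit $\binom n2$. The bracket is $P(B\ge2)$ for $B\sim\mathrm{Bin}(n,x)$. In Section 1, $\Lambda$ is Lebesgue measure and $\mu^{(n)}=\log n$.

**Definition (external branch).** For $1\le i\le n$, $T^{(n)}_i=\inf\{t\ge0:\{i\}\text{ is not a block of }\Pi^{(n)}(t)\}$ is the length of the external branch ending at $i$. Put $T^{(n)}=T^{(n)}_I$ with $I$ uniform on $\{1,\dots,n\}$ and independent of $\Pi^{(n)}$. By exchangeability $T^{(n)}$ has the law of $T^{(n)}_1$.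

A known result says: if $g_n/(n\mu^{(n)})\to0$, then $\mu^{(n)}T^{(n)}$ converges in law to an exponential variable with mean $1$. For the uniform measure this applies to $(\log n)\,T^{(n)}$.

**A family with a positive limit.** Let $0<\sigma<1$ and $\Lambda(dx)=\sigma x^{-\sigma}dx$ on $(0,1)$. Then $\mu^{(n)}=n^\sigma-1$. Substitute $x=y/n$ in (2). The bracket is at most $\min(1,y^2/2)$, because $P(B\ge2)\le\binom n2x^2$, and $\min(1,y^2/2)\,y^{-2-\sigma}$ is integrable. By dominated convergence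
$$\frac{g_n}{n\cdot n^\sigma}\to\sigma\int_0^\infty(1-e^{-y}-ye^{-y})\,y^{-2-\sigma}dy=\frac{\sigma}{1+\sigma}\int_0^\infty e^{-y}y^{-\sigma}dy=\frac{\sigma\,\Gamma(1-\sigma)}{1+\sigma}=:c ,$$
the middle step being an integration by parts. In the same way (dominating by $\min(1,y)$), the departure rate satisfies
$$R_n=\sigma\int_0^1(1-(1-x)^{n-1})x^{-1-\sigma}dx\sim\Gamma(1-\sigma)\,n^\sigma .$$
A merger of $k$ blocks loses $k-1$ of them, so with $n$ blocks the mean loss of blocks per unit time is, dominating by $\min(y,y^2/2)$,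
$$a_n=\sigma\int_0^1(nx-1+(1-x)^n)x^{-2-\sigma}dx\sim n^{1+\sigma}\,\frac{\Gamma(1-\sigma)}{1+\sigma}=n^{1+\sigma}\,\frac c\sigma .$$

This suggests a limit law. Run time at speed $1/\mu^{(n)}$ and let $y(t)$ be the remaining fraction of blocks. One expects $y'=-\frac c\sigma y^{1+\sigma}$, $y(0)=1$, so $y(t)=(1+ct)^{-1/\sigma}$, and $\{1\}$ should leave at rate $\Gamma(1-\sigma)y(t)^\sigma=\Gamma(1-\sigma)/(1+ct)$. Since $\Gamma(1-\sigma)/c=(1+\sigma)/\sigma$, this predicts
$$P(\mu^{(n)}T^{(n)}>t)\to\exp\Bigl(-\int_0^t\frac{\Gamma(1-\sigma)}{1+cu}\,du\Bigr)=(1+ct)^{-(1+\sigma)/\sigma}.$$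
For $\sigma=\frac12$, $c=\sqrt\pi/3$ and the predicted tail is $(1+ct)^{-3}$. The prediction is proved in Section 9 as a special case.

The following statement, from Linglong Yuan, "On the measure division construction of $\Lambda$-coalescents", arXiv:1302.1083 (2013), says that the number $c$ alone decides.

**Conjecture.** Let $c>0$. If
$$\lim_{n\to\infty}\frac{g_n}{n\mu^{(n)}}=c,\tag{3}$$
then $\mu^{(n)}T^{(n)}\to T_c$ in law, where $T_c$ has density $\Gamma(2-\alpha^*)(1+cx)^{-\frac{\alpha^*}{\alpha^*-1}-1}\mathbf 1_{x\ge0}$ and $\alpha^*$ is the unique solution in $(1,2)$ of $\frac{(\alpha-1)\Gamma(2-\alpha)}{\alpha}=c$.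

With $\alpha^*=1+\sigma$ this is the law found for power densities. Hypothesis (3) includes that $\mu^{(n)}>0$ for large $n$. It excludes $\Lambda=\delta_0$, for instance, where every $\mu^{(n)}$ is $0$. Is the conjecture true?

## 3. Three kernels, their Mellin transforms, and the rates

Put $|\Lambda|=\Lambda([0,1])$ and
$$F(x)=\int_{[x,1]}y^{-1}\Lambda(dy)\quad(0<x\le1),\qquad F(x)=0\quad(x>1),$$
so that $\mu^{(n)}=F(1/n)$. Put further
$$\kappa(y)=\frac{1-e^{-y}-ye^{-y}}y=\frac1y\int_0^yue^{-u}du,\qquad M(s)=\frac{s\,\Gamma(1-s)}{1+s}\quad(|\mathrm{Re}\,s|<1).$$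

**The real root.** With $s=\alpha-1$ the equation for $\alpha^*$ reads $M(s)=c$. On $(0,1)$, with $\psi=\Gamma'/\Gamma$, we have $(\log M)'(s)=\frac1{s(1+s)}-\psi(1-s)>0$, because $\psi$ is increasing on $(0,\infty)$ and $\psi(1)=-\gamma<0$. Also $M(0+)=0$, $M(1-)=\infty$, and $M\le0$ on $(-1,0]$. So for each $c>0$ there is exactly one real $s_0=s_0(c)\in(-1,1)$ with $M(s_0)=c$. It lies in $(0,1)$, $M'(s_0)>0$, and $\alpha^*=1+s_0$. For complex $s$ in the strip and $c>0$,
$$M(s)=c\iff\Gamma(1-s)=c\,(1+1/s).\tag{4}$$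

**Lemma 1 (Mellin transforms).** For $0<\mathrm{Re}\,s<1$,
$$\int_0^\infty\kappa(y)\,s\,y^{-s-1}dy=M(s),\quad\int_0^\infty(1-e^{-y})\,s\,y^{-s-1}dy=\Gamma(1-s),\quad\int_0^\infty(y-1+e^{-y})\,s\,y^{-s-2}dy=\frac{\Gamma(1-s)}{1+s}.$$
Moreover $\frac12ye^{-y}\le\kappa(y)\le\min(y/2,1/y)$, $\kappa'(y)=e^{-y}-\kappa(y)/y$,
$$|y\kappa'(y)|\le\kappa(y),\qquad|\kappa'(y)|\le\min(\tfrac12,y^{-2}),\tag{5}$$
and $\int_0^\infty\kappa'(y)y^{-s}dy=M(s)$ for $|\mathrm{Re}\,s|<1$.

*Proof.* The derivative of $1-e^{-y}-ye^{-y}$ is $ye^{-y}$, so by parts the first integral is $\frac s{s+1}\int_0^\infty y^{-s}e^{-y}dy=M(s)$. The second is $\int_0^\infty e^{-y}y^{-s}dy$ by parts. The third is $\frac s{s+1}\int_0^\infty(1-e^{-y})y^{-s-1}dy=\frac{\Gamma(1-s)}{s+1}$, again by parts. In the formula $\kappa(y)=\frac1y\int_0^yue^{-u}du$ bound $e^{-u}$ below by $e^{-y}$, above by $1$, or the whole integral by $1$: this gives the bounds on $\kappa$. Differentiating $y\kappa(y)$ gives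 $\kappa+y\kappa'=ye^{-y}$. Hence $y\kappa'=ye^{-y}-\kappa\ge-\kappa$, and $y\kappa'\le2\kappa-\kappa=\kappa$. So $|\kappa'|\le\kappa/y\le\min(\frac12,y^{-2})$. By this bound $\int_0^\infty\kappa'(y)y^{-s}dy$ converges absolutely and is analytic for $|\mathrm{Re}\,s|<1$. For $0<\mathrm{Re}\,s<1$ it equals the first integral by parts, since $\kappa(y)y^{-s}\to0$ at $0$ and at $\infty$. Analytic continuation gives the rest. $\square$

**Lemma 2 (replacing binomial by exponential kernels).** Let $\Lambda(\{0\})=0$ and set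
$$G(v)=\int\kappa(vx)x^{-1}\Lambda(dx),\quad\tilde R(v)=\int(1-e^{-vx})x^{-1}\Lambda(dx),\quad\tilde A(v)=\int(vx-1+e^{-vx})x^{-2}\Lambda(dx),$$
$$R_b=\int(1-(1-x)^{b-1})x^{-1}\Lambda(dx),\qquad a_b=\int(bx-1+(1-x)^b)x^{-2}\Lambda(dx).$$
Then for $n\ge2$ and $b\ge1$,
$$|g_n/n-G(n)|\le2|\Lambda|,\qquad|R_b-\tilde R(b)|\le\tfrac32|\Lambda|,\qquad|a_b-\tilde A(b)|\le\tfrac b2|\Lambda|.$$

*Proof.* Let $x\in[0,1]$, $m\ge1$. From $a^m-b^m\le m(a-b)a^{m-1}$ with $a=e^{-x}\ge b=1-x\ge0$ and $e^{-x}-1+x\le x^2/2$,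
$$0\le e^{-mx}-(1-x)^m\le m\tfrac{x^2}2e^{-(m-1)x}.$$
The right side is at most $mx^2/2$. It is also at most $x/2$, as $mxe^{-mx}e^x\le e^{-1}e\le1$. Hence for $n\ge2$
$$|(1-x)^{n-1}-e^{-nx}|\le\bigl|(1-x)^{n-1}-e^{-(n-1)x}\bigr|+e^{-(n-1)x}(1-e^{-x})\le\tfrac x2+x=\tfrac32x .$$
Next,
$$\frac{1-(1-x)^n-nx(1-x)^{n-1}}{nx}-\kappa(nx)=\frac{e^{-nx}-(1-x)^n}{nx}+\bigl(e^{-nx}-(1-x)^{n-1}\bigr),$$
which is at most $\frac x2+\frac32x=2x$ in absolute value. Integrate against $x^{-1}\Lambda(dx)$ for the first claim. The second is the bound $\frac32x$ integrated against $x^{-1}\Lambda(dx)$ when $b\ge2$. For $b=1$, $R_1=0$ and $\tilde R(1)\le|\Lambda|$. The third uses the bound $bx^2/2$. $\square$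

**Lemma 3 (departure rate).** Let $\Lambda(\{0\})=0$ and let $N(t)$ be the number of blocks of $\Pi^{(n)}(t)$. If there are $b$ blocks, one being $\{1\}$, then $\{1\}$ takes part in a merger at rate $R_b$, which is nondecreasing in $b$. The process $\mathbf 1_{\{T_1\le t\}}-\int_0^{t\wedge T_1}R_{N(u)}du$ is a martingale, and $P(T^{(n)}\le t)\le R_nt$.

*Proof.* The rate is $\sum_{k=2}^b\binom{b-1}{k-1}\lambda_{b,k}=\int x^{-1}\sum_{j=1}^{b-1}\binom{b-1}jx^j(1-x)^{b-1-j}\Lambda(dx)=R_b$. Monotonicity is clear from the formula. The martingale property is Dynkin's formula for a Markov chain on a finite state space. Taking means, $P(T_1\le t)=E\int_0^{t\wedge T_1}R_{N(u)}du\le R_nt$, because $N\le n$. $\square$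

## 4. Powers as trial solutions, and the vertical line through the real root

By Lemma 2, hypothesis (3) says roughly that $G(v)\approx cF(1/v)$ for large $v$. Suppose that the rescaled functions $y\mapsto F(y/v)/F(1/v)$ converge to some $f$. Writing $\kappa(wy)$ as $\int_0^yw\kappa'(wx)dx$ and exchanging integrals, one expects
$$c\,f(1/w)=\int_0^\infty w\kappa'(wx)f(x)\,dx\qquad(w>0).\tag{6}$$
By Lemma 1, the power $f(x)=x^{-s}$ solves (6) exactly when $M(s)=c$. The only real solution is $s=s_0$. The natural approach is then to conclude that $f(x)=x^{-s_0}$ for every limit $f$, so that $F$ behaves like $x^{-s_0}$ and the computation of Section 2 applies. The relevant notion is the following.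

**Definition (regular variation).** A function $F>0$ near $0$ is regularly varying at $0$ with index $-\nu$ if $F(\lambda x)/F(x)\to\lambda^{-\nu}$ as $x\downarrow0$ for every $\lambda>0$. For example, $x^{-1/2}\log(1/x)$ is regularly varying with index $-\frac12$. The function $x^{-1/2}(2+\cos\log x)$ is not: for $\lambda=e^\pi$ the quotient is $\lambda^{-1/2}\frac{2-\cos\log x}{2+\cos\log x}$, which has no limit.

The conclusion needs that no complex root of $M(s)=c$ contributes to $f$. Consider a root $s=\sigma'+i\tau$, $\tau>0$. Its conjugate is also a root, since $M(\bar s)=\overline{M(s)}$, so $x^{-s_0}+\rho\,x^{-\sigma'}\cos(\tau\log x)$ solves (6). If $\sigma'\ne s_0$ and $\rho\neq0$, the second term dominates at one of the ends $x\to0$, $x\to\infty$ and makes the sum negative somewhere, which is impossible for a limit of the positive functions above. If $\sigma'=s_0$, this obstruction disappears: $x^{-s_0}(1+\rho\cos(\tau\log x))$ is positive for $0<\rho<1$,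 and for small $\rho$ it is also decreasing. So everything depends on whether $M(s_0+i\tau)=M(s_0)$ can hold with $\tau>0$.

The usual way to exclude this is the triangle inequality. It works for the second kernel of Lemma 1: $|\Gamma(1-\sigma-i\tau)|=\bigl|\int_0^\infty e^{-y}y^{-\sigma-i\tau}dy\bigr|<\Gamma(1-\sigma)$ for $\tau\ne0$, because the kernel $e^{-y}$ is positive. But $M(s)=\int_0^\infty\kappa'(y)y^{-s}dy$ has a kernel that changes sign, since $\int_0^\infty\kappa'=\kappa(\infty)-\kappa(0)=0$. The triangle inequality gives nothing, and this is the point at which the approach stops.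

In fact the equation $M(\sigma+i\tau)=M(\sigma)$ does have solutions. To see why, follow a curve $\tau=\tau(\sigma)$ on which $M(\sigma+i\tau)$ is a positive number. Near $\sigma=0$ that number exceeds $M(\sigma)$, which tends to $0$; near $\sigma=1$ it is smaller than $M(\sigma)$, which tends to $\infty$. Somewhere in between they agree. The next lemma makes this precise and counts the solutions. Then the solutions of (6) with oscillation can be used in two ways: to build counterexamples, and to list all possible limits $f$.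

**Lemma 4.** For each integer $k\ge0$ there are unique $\sigma_k\in(0,1)$ and $t_k>\sqrt2$, constructed in Section 5, with $M(\sigma_k+it_k)=M(\sigma_k)=:c_k$. Moreover:

* $c_0>c_1>\cdots\to0$ and $c_0<0.138$.
* For $\sigma\in(0,1)$, $\tau>0$: $M(\sigma+i\tau)=M(\sigma)$ if and only if $(\sigma,\tau)=(\sigma_k,t_k)$ for some $k$.
* $M'(\sigma_k\pm it_k)\ne0$.

Put $\mathcal E=\{c_k:k\ge0\}$.

**Theorem 1 (the conjecture is false).** Fix $k$, write $\sigma=\sigma_k$, $c=c_k$, and let $0<\rho\le\sigma/\sqrt{\sigma^2+t_k^2}$. Let $F_0(x)=x^{-\sigma}(1+\rho\cos(t_k\log x))$ and $\Lambda(dx)=-xF_0'(x)\mathbf 1_{(0,1)}(x)\,dx$. Then $\Lambda$ is a nonzero finite measure and $g_n/(n\mu^{(n)})\to c$, but $\mu^{(n)}T^{(n)}$ does not converge in law to $T_c$.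

**Theorem 2 (classification).** Let $c\in(0,\infty)$, $g_n/(n\mu^{(n)})\to c$, $s_0=\alpha^*-1$.

1. If $c\notin\mathcal E$, then $F$ is regularly varying at $0$ with index $-s_0$, and $\mu^{(n)}T^{(n)}\to T_c$ in law. So the conjecture is true for this $c$, in particular for every $c\ge0.138$.
2. If $c=c_k$, then from every sequence of integers tending to $\infty$ one can extract a subsequence along which, for some $\theta\in\mathbb R$ and $0\le\rho\le\sigma_k/\sqrt{\sigma_k^2+t_k^2}$, with $s=\sigma_k+it_k$,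
$$\frac{F(y/n)}{F(1/n)}\to y^{-\sigma_k}\frac{1+\rho\cos(\theta-t_k\log y)}{1+\rho\cos\theta}\ (y>0),\qquad P(\mu^{(n)}T^{(n)}>t)\to\frac{A(y(t))}{A(1)}\ (t\ge0),$$
where $A(y)=\frac c{1+\rho\cos\theta}\mathrm{Re}\bigl[\frac{y^{1+\sigma_k}}{\sigma_k}+\rho e^{i\theta}\frac{y^{1+s}}s\bigr]$ and $y'=-A(y)$, $y(0)=1$. The following are equivalent: (a) $\mu^{(n)}T^{(n)}\to T_c$ in law; (b) $\mu^{(n)}T^{(n)}$ converges in law; (c) $F$ is regularly varying at $0$. In particular, for the measures of Theorem 1, $\mu^{(n)}T^{(n)}$ has no limit law.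
3. Conversely, if $\Lambda(\{0\})=0$ and $F$ is regularly varying at $0$ with index $-s_0$, $s_0\in(0,1)$, then $g_n/(n\mu^{(n)})\to c:=M(s_0)$ and $\mu^{(n)}T^{(n)}\to T_c$, whether or not $c\in\mathcal E$.

So the conjecture holds for a given $c>0$ if and only if $c\notin\mathcal E$.

## 5. Points where $M(\sigma+i\tau)=M(\sigma)$: proof of Lemma 4

For $0\le\sigma<1$, $\tau>0$ put $s=\sigma+i\tau$, $x=1-\sigma\in(0,1]$ and
$$L(s)=\frac{M'(s)}{M(s)}=\frac1{s(1+s)}-\psi(1-s).$$
Recall $\psi(z)=-\gamma+\sum_{n\ge0}\bigl(\frac1{n+1}-\frac1{n+z}\bigr)$. Since $\mathrm{Re}\,\frac1{n+x+i\tau}=\frac{n+x}{(n+x)^2+\tau^2}$, the function $\mathrm{Re}\,\psi(x+i\tau)$ is increasing in $\tau>0$. Comparing a sum with an integral,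
$$\mathrm{Im}\,\psi(x+i\tau)=\sum_{n\ge0}\frac\tau{(n+x)^2+\tau^2}\ge\int_0^\infty\frac{\tau\,du}{(u+x)^2+\tau^2}=\arctan(\tau/x)>0.$$
Also $\psi(1-s)=\psi(x-i\tau)=\overline{\psi(x+i\tau)}$.

**Step 1.** *This step fixes the signs of $L$, which will control how the argument and the modulus of $M$ move. Claim: for $\tau\ge\sqrt2$, $\mathrm{Re}\,L<0$ and $\mathrm{Im}\,L>0$, and $\mathrm{Re}\,L\to-\infty$ as $\tau\to\infty$, uniformly in $\sigma\in[0,1)$.*

Imaginary part: $|s(1+s)|\ge\tau\sqrt{1+\tau^2}\ge\sqrt6$, so $\mathrm{Im}\,L\ge\mathrm{Im}\,\psi(x+i\tau)-\frac1{\sqrt6}\ge\arctan\sqrt2-\frac1{\sqrt6}>\frac\pi4-0.41>0$.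

Real part: $\mathrm{Re}(s(1+s))=\sigma+\sigma^2-\tau^2<0$, so $\mathrm{Re}\frac1{s(1+s)}<0$, and it remains to show $\mathrm{Re}\,\psi(x+i\tau)>0$. By monotonicity $\tau=\sqrt2$ suffices. Use the classical formula $\psi(z)=\log z+\int_0^\infty\bigl(\frac1u-\frac1{1-e^{-u}}\bigr)e^{-uz}du$ for $\mathrm{Re}\,z>0$. Since $\frac1{1-e^{-u}}-\frac12-\frac1u=\frac12\coth\frac u2-\frac1u=\sum_{n\ge1}\frac{2u}{u^2+4\pi^2n^2}$ lies in $[0,\frac u{12}]$, we get $|\psi(z)-\log z+\frac1{2z}|\le\frac1{12(\mathrm{Re}\,z)^2}$. Apply this at $z+1$ with $\psi(z)=\psi(z+1)-\frac1z$ and $X=1+x$: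
$$\mathrm{Re}\,\psi(x+i\tau)\ge\tfrac12\log(X^2+\tau^2)-\frac X{2(X^2+\tau^2)}-\frac1{12X^2}-\frac x{x^2+\tau^2}.\tag{7}$$
At $\tau=\sqrt2$ the second term is at most $\frac1{4\sqrt2}<0.177$ in absolute value, and $x/(x^2+2)$ is increasing on $(0,1]$. For $0<x\le\frac12$ (so $X\ge1$) the right side is at least $0.549-0.177-0.084-0.223>0$. For $\frac12\le x\le1$ (so $X\ge\frac32$) it is at least $0.723-0.177-0.038-0.334>0$. Finally, the right side of (7) tends to $\infty$ uniformly in $x\in(0,1]$ as $\tau\to\infty$, and $\mathrm{Re}\,L\le-\mathrm{Re}\,\psi(x+i\tau)$ for $\tau\ge\sqrt2$.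

**Step 2.** *This step shows that $M(\sigma+i\tau)$ is not a positive number for $0<\tau\le\sqrt2$.* On $[0,1)\times(0,\infty)$ the function
$$\phi(\sigma,\tau)=\arg s-\arg(1+s)+\beta(1-\sigma,\tau),\qquad\beta(x,\tau)=-\int_0^\tau\mathrm{Re}\,\psi(x+iu)\,du,$$
is a continuous choice of the argument of $M(\sigma+i\tau)$. Indeed $\frac{d}{d\tau}\log\Gamma(x-i\tau)=-i\psi(x-i\tau)$ has imaginary part $-\mathrm{Re}\,\psi(x+i\tau)$, so $\beta(x,\tau)$ is the argument of $\Gamma(x-i\tau)$ that vanishes at $\tau=0$. *Claim: $0<\phi<2\pi$ for $0<\tau\le\sqrt2$.*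

First, $\arg s-\arg(1+s)\in(0,\frac\pi2]$. Next, $\beta$ is concave in $\tau$ (its derivative $-\mathrm{Re}\,\psi(x+i\tau)$ decreases), $\beta(x,0)=0$, and $\partial_x\beta=\mathrm{Im}\,\psi(x-i\tau)=-\mathrm{Im}\,\psi(x+i\tau)<0$ for all $x>0$. The product $\Gamma(1+z)=e^{-\gamma z}\prod_{n\ge1}(1+\frac zn)^{-1}e^{z/n}$ at $z=-i\tau$ gives
$$\beta(1,\tau)=\gamma\tau-\sum_{n\ge1}\Bigl(\frac\tau n-\arctan\frac\tau n\Bigr).$$
At $\tau=\sqrt2$ the term $n=1$ is at most $0.4590$, and $u-\arctan u\le u^3/3$ bounds the others by $\frac{2\sqrt2}3\sum_{n\ge2}n^{-3}\le0.9429\cdot0.2021$. The sum is less than $0.650<0.816<\gamma\sqrt2$. So $\beta(x,\sqrt2)\ge\beta(1,\sqrt2)>0$ for $x\in(0,1]$, and by concavity $\beta(x,\tau)>0$ on $(0,\sqrt2]$. Hence $\phi>0$.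

For the upper bound, $\Gamma(x-i\tau)=\Gamma(1+x-i\tau)/(x-i\tau)$ gives $\beta(x,\tau)=\arctan(\tau/x)+\beta(1+x,\tau)\le\frac\pi2+\beta(1,\tau)\le\frac\pi2+\gamma\sqrt2$. So $\phi\le\pi+0.82<2\pi$.

**Step 3.** *This step finds all curves on which $M$ is positive, and compares $|M|$ on each with $M(\sigma)$.* Moving $\tau$ changes $\log M(\sigma+i\tau)$ at speed $iL$ and moving $\sigma$ changes it at speed $L$. Therefore
$$\partial_\tau\phi=\mathrm{Re}\,L,\quad\partial_\sigma\phi=\mathrm{Im}\,L,\quad\partial_\tau\log|M|=-\mathrm{Im}\,L,\quad\partial_\sigma\log|M|=\mathrm{Re}\,L.$$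
By Steps 1 and 2, on $\tau\ge\sqrt2$ the function $\phi(\sigma,\cdot)$ decreases strictly from a value in $(0,2\pi)$ to $-\infty$. So for each $k\ge0$ there is a unique $\tau_k(\sigma)>\sqrt2$ with $\phi(\sigma,\tau_k(\sigma))=-2\pi k$. Since $M>0$ means $\phi\in2\pi\mathbb Z$, and $\phi\in(0,2\pi)$ for $\tau\le\sqrt2$,
$$\{\tau>0:M(\sigma+i\tau)\in(0,\infty)\}=\{\tau_k(\sigma):k\ge0\}.$$
As $\phi$ is jointly continuous and strictly decreasing in $\tau\ge\sqrt2$, $\tau_k$ is continuous on $[0,1)$. By the implicit function theorem it is $C^1$ on $(0,1)$ with $\tau_k'=-\mathrm{Im}\,L/\mathrm{Re}\,L$. Let $V_k(\sigma)=\log|M(\sigma+i\tau_k(\sigma))|$. On $(0,1)$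
$$V_k'=\mathrm{Re}\,L-\tau_k'\,\mathrm{Im}\,L=\frac{|L|^2}{\mathrm{Re}\,L}<0 .$$
So $V_k$ is continuous on $[0,1)$ and strictly decreasing, while $\log M(\sigma)$ increases strictly from $-\infty$ to $+\infty$ on $(0,1)$. The difference $V_k-\log M$ is strictly decreasing, tends to $+\infty$ at $0$ (as $V_k(0)$ is finite) and to $-\infty$ at $1$ (as $V_k\le V_k(0)$). It has exactly one zero $\sigma_k\in(0,1)$. Put $t_k=\tau_k(\sigma_k)$ and $c_k=M(\sigma_k)$; then $M(\sigma_k+it_k)=M(\sigma_k)$.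

Conversely, if $M(\sigma+i\tau)=M(\sigma)>0$ with $\sigma\in(0,1)$ and $\tau>0$, then $\tau=\tau_k(\sigma)$ for some $k$ and $V_k(\sigma)=\log M(\sigma)$, so $(\sigma,\tau)=(\sigma_k,t_k)$. Finally $M'/M=L\ne0$ at $\sigma_k+it_k$ by Step 1, and conjugation gives the same at $\sigma_k-it_k$.

**Step 4.** *This step orders the $c_k$ and bounds $c_0$.* Since $\partial_\tau\log|M|=-\mathrm{Im}\,L<0$ for $\tau\ge\sqrt2$ and $\tau_{k+1}>\tau_k$, we have $V_{k+1}<V_k$ on $[0,1)$. At $\sigma_k$ the decreasing function $V_{k+1}-\log M$ is therefore negative, so $\sigma_{k+1}<\sigma_k$ and $c_{k+1}=M(\sigma_{k+1})<M(\sigma_k)=c_k$. Next, $\sigma_k\le\sigma_0<1$, and $\phi$ is bounded on $[0,\sigma_0]\times[\sqrt2,T]$ for each $T$, whereas $\phi(\sigma_k,t_k)=-2\pi k$. So $t_k\to\infty$. With $x=1-\sigma_k$, $|\Gamma(x-it_k)|=\frac{|\Gamma(1+x-it_k)|}{|x-it_k|}\le\frac{\Gamma(1+x)}{t_k}\le\frac1{t_k}$, because $\Gamma\le1$ on $[1,2]$. As $|s/(1+s)|\le1$, $c_k=|M(\sigma_k+it_k)|\le1/t_k\to0$.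

For $c_0$: $\log c_0=V_0(\sigma_0)<V_0(0)=\log|M(i\tau_0(0))|$. Now
$$\phi(0,2)=\tfrac\pi2-\arctan2+\beta(1,2)=\arctan\tfrac12+2\gamma-\sum_{n\ge1}\Bigl(\frac2n-\arctan\frac2n\Bigr)\ge0.463+1.154-1.287>0 .$$
Here the terms with $n\le5$ sum to less than $1.2421$, and the rest is at most $\frac83\sum_{n\ge6}n^{-3}<0.0440$. Since $\phi(0,\cdot)$ decreases on $[\sqrt2,\infty)$ and vanishes at $\tau_0(0)$, we get $\tau_0(0)>2$. As $|M(i\tau)|$ decreases for $\tau\ge\sqrt2$ and $|\Gamma(1-2i)|^2=2\pi/\sinh2\pi$,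
$$c_0<|M(2i)|=\Bigl(\frac45\cdot\frac{2\pi}{\sinh2\pi}\Bigr)^{1/2}<0.138.\qquad\square$$

## 6. A log-periodic measure: proof of Theorem 1

Write $s=\sigma+it_k$ throughout this section.

**Step 1.** *This step checks that $\Lambda$ is a measure and computes $\mu^{(n)}$.* Differentiating,
$$-F_0'(x)=x^{-\sigma-1}\bigl[\sigma+\rho\sigma\cos(t_k\log x)+\rho t_k\sin(t_k\log x)\bigr]\ge x^{-\sigma-1}(\sigma-\rho|s|)\ge0,$$
and $-xF_0'(x)=O(x^{-\sigma})$ is integrable on $(0,1)$. So $\Lambda$ is a finite measure without atom at $0$. Its function $F$ is $F_0-F_0(1)$ on $(0,1]$, hence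
$$\mu^{(n)}=F_0(1/n)-F_0(1)=n^\sigma(1+\rho\cos(t_k\log n))+O(1).$$
Here $\rho<1$, so $\mu^{(n)}\ge(1-\rho)n^\sigma-O(1)\to\infty$; in particular $\Lambda\ne0$.

**Step 2.** *This step verifies hypothesis (3), and is where $M(s)=M(\sigma)$ is used.* For all $x>0$, $F_0(x)=\mathrm{Re}(x^{-\sigma}+\rho x^{-s})$, so $-F_0'(x)=\mathrm{Re}(\sigma x^{-\sigma-1}+\rho sx^{-s-1})$. Since $\int_1^\infty|F_0'|\,dx<\infty$ and $0\le\kappa\le1$, extending the integral for $G(n)$ from $(0,1)$ to $(0,\infty)$ costs $O(1)$. By Lemmas 1 and 2,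
$$\frac{g_n}n=\int_0^\infty\kappa(nx)(-F_0'(x))\,dx+O(1)=\mathrm{Re}\bigl[n^\sigma M(\sigma)+\rho n^sM(s)\bigr]+O(1)=c\,n^\sigma(1+\rho\cos(t_k\log n))+O(1),$$
because $M(s)=M(\sigma)=c$. Hence $g_n/(n\mu^{(n)})\to c$.

**Step 3.** *This step shows that the departure rate, seen through a different kernel, does oscillate relative to $\mu^{(n)}$.* In the same way, with $1-e^{-y}\le1$ in place of $\kappa$,
$$R_n=\int_0^\infty(1-e^{-nx})(-F_0'(x))\,dx+O(1)=\mathrm{Re}\bigl[n^\sigma\Gamma(1-\sigma)+\rho n^s\Gamma(1-s)\bigr]+O(1),$$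
$$\frac{R_n}{\mu^{(n)}}=\Gamma(1-\sigma)+\frac{\rho\,\mathrm{Re}\bigl[e^{it_k\log n}(\Gamma(1-s)-\Gamma(1-\sigma))\bigr]}{1+\rho\cos(t_k\log n)}+o(1).$$
By (4) at $s$ and at $\sigma$, $\Gamma(1-s)-\Gamma(1-\sigma)=c\bigl(\frac1s-\frac1\sigma\bigr)\ne0$. The sequence $t_k\log n$ tends to $\infty$ with increments tending to $0$, so it is dense modulo $2\pi$. Hence there are $n_j\to\infty$ along which $e^{it_k\log n_j}$ converges and $e^{it_k\log n_j}(\Gamma(1-s)-\Gamma(1-\sigma))$ tends to a negative number. Since the denominator stays in $[1-\rho,1+\rho]$, $R_{n_j}/\mu^{(n_j)}\to\Gamma(1-\sigma)-\eta$ with some $\eta>0$.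

**Step 4.** *This step compares small times.* By Lemma 3, $P(\mu^{(n)}T^{(n)}\le\delta)\le\delta R_n/\mu^{(n)}$. If $\mu^{(n)}T^{(n)}\to T_c$ in law, then along $n_j$ we get $P(T_c\le\delta)\le\delta(\Gamma(1-\sigma)-\eta)$ for every $\delta>0$. But $\alpha^*=1+\sigma$, and the density of $T_c$ is continuous on $[0,\infty)$ with value $\Gamma(2-\alpha^*)=\Gamma(1-\sigma)$ at $0$. So $P(T_c\le\delta)/\delta\to\Gamma(1-\sigma)$ as $\delta\downarrow0$, a contradiction. $\square$

The conjecture therefore fails for each $c\in\mathcal E$, for example for $c=c_0$.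

## 7. All scaling limits of $F$

From now on assume $g_n/(n\mu^{(n)})\to c\in(0,\infty)$. The aim of this section is to turn the heuristic equation (6) into a theorem and to list its positive solutions.

**Step 0.** *This step removes the degenerate cases: $\Lambda(\{0\})=0$ and $F(0+)=\infty$.* By dominated convergence $\mu^{(n)}/n=\int_{[1/n,1]}\frac1{nx}\Lambda(dx)\to0$. If $\Lambda(\{0\})>0$, then $g_n\ge\binom n2\Lambda(\{0\})$ makes the ratio in (3) tend to $\infty$, a contradiction. If $F(0+)<\infty$, then $F(0+)>0$, as $\Lambda\ne0$ has no mass at $0$. Since $0\le1-(1-x)^n-nx(1-x)^{n-1}\le\min(1,nx)$, dominated convergence with respect to the finite measure $x^{-1}\Lambda(dx)$ gives $g_n/n\to0$. The ratio then tends to $0$, again a contradiction.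

**Step 1.** *This step passes from integers to real scales: $F(1/v)\sim G(v)/c$ as $v\to\infty$ through the reals.* By Lemma 2 and $F(1/n)\to\infty$, $G(n)/F(1/n)\to c$. By (5) we may differentiate under the integral, $G'(v)=\int\kappa'(vx)\Lambda(dx)$, and $|vG'(v)|\le G(v)$. As $G>0$,
$$e^{-|u|}\le G(ve^u)/G(v)\le e^{|u|}.\tag{8}$$
So $G(n+1)\sim G(n)$, and $G(v)\sim G(n)$ for $v\in[n,n+1]$. Hence $F(1/(n+1))\sim F(1/n)$. Since $F(1/n)\le F(1/v)\le F(1/(n+1))$ for these $v$, the claim follows.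

**Step 2.** *This step produces limits and their equation, and makes sure that no mass is lost at $0$.* Let $v_j\to\infty$ and $H_j(u)=G(v_je^u)/G(v_j)$. By (8), $\log H_j$ is $1$-Lipschitz, and $H_j(0)=1$. By Arzelà–Ascoli a subsequence (not renamed) converges locally uniformly on $\mathbb R$ to some $H$ with $\log H$ $1$-Lipschitz and $H(0)=1$. By Step 1, for every $y>0$,
$$f_j(y):=\frac{F(y/v_j)}{F(1/v_j)}\to f(y):=H(-\log y).$$
So $H$ is nondecreasing, and $f$ is positive, continuous and nonincreasing with $f(1)=1$. Let $m_j$ be the image of $x^{-1}\Lambda(dx)/F(1/v_j)$ under $x\mapsto v_jx$, so that $m_j([y,\infty))=f_j(y)$, and let $m=-df$. Then $m_j\to m$ vaguely on $(0,\infty)$, and $m$ has no atoms. For $w>0$,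
$$\int\kappa(wy)\,m_j(dy)=\frac{G(v_jw)}{F(1/v_j)}\to c\,H(\log w)=c\,f(1/w).\tag{9}$$

We pass to the limit on the left. For $Y\ge1$, $\int_{[Y,\infty)}\kappa(wy)\,m_j(dy)\le\frac{f_j(Y)}{wY}\le\frac1{wY}$, and the same bound holds for $m$. Near $0$: as $\kappa(y)\ge\frac y{2e}$ on $(0,1]$, (9) with $w=1$ shows that $\int_{(0,1]}y\,m_j(dy)$ is bounded. So every subsequence has a further one along which the measures $y\,m_j(dy)$ on $[0,1]$ converge weakly. By vague convergence, and since $m_j([1-\epsilon,1])\le f_j(1-\epsilon)-f_j(1+\epsilon)$ rules out an atom at $1$, the limit is $y\,m(dy)+b\,\delta_0$ for some $b\ge0$. The function $\kappa(wy)/y$ extends continuously to $y=0$ with value $w/2$. On $(1,Y)$ vague convergence applies, since $m$ has no atoms. Letting $j\to\infty$ and then $Y\to\infty$, (9) gives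
$$c\,f(1/w)=\int\kappa(wy)\,m(dy)+\tfrac{bw}2\quad(w>0),\qquad\int_{(0,1]}y\,m(dy)<\infty .$$
By Fubini $\int_0^1(f(y)-1)\,dy=\int_{(0,1)}y\,m(dy)<\infty$. If $b>0$, then $f(y)\ge\frac b{2cy}$, which is not integrable at $0$. So $b=0$ for every weak limit point, and we have
$$c\,H(u)=\int\kappa(e^uy)\,m(dy)\ (u\in\mathbb R),\qquad\int_0^1f<\infty,\qquad\lim_{\delta\to0}\limsup_j\int_{(0,\delta)}y\,m_j(dy)=0.\tag{10}$$

Let $\mathcal L$ be the set of all limits $H$ obtained in this way. We shall use three properties.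

* If $H\in\mathcal L$, then $H(\cdot+a)/H(a)\in\mathcal L$: replace $v_j$ by $v_je^a$.
* $\mathcal L$ is sequentially compact for locally uniform convergence. Given $H^{(i)}\in\mathcal L$, Arzelà–Ascoli gives a convergent subsequence. Choose $v_i\ge i$ with $|G(v_ie^u)/G(v_i)-H^{(i)}(u)|\le1/i$ for $|u|\le i$; then the limit is also a limit along $v_i$.
* Every $H\in\mathcal L$ is also obtained along the integers $\lfloor v_j\rfloor$, by (8), since $\log(v_j/\lfloor v_j\rfloor)\to0$.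

**Step 3.** *This step improves the Lipschitz bound $H'\le H$: there is $\eta\in(0,1]$ with $H'\le(1-\eta)H$ for all $H\in\mathcal L$. The strict gain keeps us inside the strip where $M$ is analytic.* For $|u|\le U$ we have $|e^uy\,\kappa'(e^uy)|\le\kappa(e^uy)\le e^U\min(y,1/y)$, which is $m$-integrable by (10) and $m([1,\infty))\le1$. So (10) may be differentiated, $H$ is $C^1$, and
$$c(H-H')(u)=\int q(e^uy)\,m(dy),\qquad q(y)=\kappa(y)-y\kappa'(y)=2\kappa(y)-ye^{-y}=\frac1y\int_0^yu^2e^{-u}du>0 .$$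
Put $\Delta(H)=c(H(0)-H'(0))=\int q\,dm$. Since $\int\kappa\,dm=cH(0)=c>0$, $m\ne0$ and $\Delta(H)>0$. If $H^{(i)}\to H^\infty$ in $\mathcal L$, then the functions $f^{(i)}$ converge pointwise, so $m^{(i)}\to m^\infty$ vaguely, and $\liminf\int q\,dm^{(i)}\ge\int q\,dm^\infty$ because $q\ge0$ is continuous. A positive lower semicontinuous functional on a sequentially compact set has a positive minimum. Call it $c\eta$. Applying $1-H'(0)\ge\eta$ to the shifts $H(\cdot+a)/H(a)$ gives $H'(a)\le(1-\eta)H(a)$ for all $a$. As $H'\ge0$, $\eta\le1$. Consequently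
$$H(u)\le e^{(1-\eta)u}\ (u\ge0),\qquad e^{(1-\eta)u}\le H(u)\le1\ (u\le0).\tag{11}$$

**Step 4.** *This step rewrites (10) as a convolution equation and takes one-sided Laplace transforms.* By Fubini
$$\int\kappa(wy)\,m(dy)=\int_0^\infty w\kappa'(wx)(f(x)-f(\infty))\,dx=\int_0^\infty w\kappa'(wx)f(x)\,dx,$$
because $\int_0^\infty\kappa'=0$. The integrals converge absolutely by (5) and (10). This is (6). With $w=e^u$, $x=e^{-v}$ and $K(r)=e^r\kappa'(e^r)$ it becomes
$$cH=K*H,\qquad|K(r)|\le\min(\tfrac12e^r,e^{-r}),\qquad\int K(r)e^{-zr}dr=M(z)\quad(|\mathrm{Re}\,z|<1).$$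
Let $H_+=H\mathbf 1_{[0,\infty)}$, $H_-=H\mathbf 1_{(-\infty,0)}$ and
$$Q=K*H_+-cH_+=-(K*H_--cH_-).$$
By (11), for $u<0$ the first expression gives $|Q(u)|\le\int_0^\infty\frac12e^{u-r}e^{(1-\eta)r}dr=\frac{e^u}{2\eta}$. For $u>0$ the second gives $|Q(u)|\le\int_{-\infty}^0e^{-(u-r)}dr=e^{-u}$. So $E(z)=\int Qe^{-zu}du$ is analytic in $S=\{|\mathrm{Re}\,z|<1\}$. With $\mathcal H_+(z)=\int_0^\infty He^{-zu}du$ and $\mathcal H_-(z)=\int_{-\infty}^0He^{-zu}du$, which converge for $\mathrm{Re}\,z>1-\eta$ and $\mathrm{Re}\,z<0$ respectively by (11), Fubini gives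
$$(M-c)\mathcal H_+=E\ \ (1-\eta<\mathrm{Re}\,z<1),\qquad(M-c)\mathcal H_-=-E\ \ (-1<\mathrm{Re}\,z<0).$$
Put $\Phi=E/(M-c)$, a meromorphic function in $S$.

**Step 5.** *This step uses positivity of $H$ to confine the poles of $\Phi$ to the line $\mathrm{Re}\,z=s_0$.* Recall Landau's theorem: if $h\ge0$ is locally bounded and measurable and $\int_0^\infty he^{-zu}du$ has finite abscissa of convergence $\sigma$, then this transform has no analytic continuation to a neighborhood of the point $\sigma$.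

Since $H\ge1$ on $[0,\infty)$ and by (11), the abscissa $\sigma_+$ of $\mathcal H_+$ lies in $[0,1-\eta]\subset S$, and $\mathcal H_+=\Phi$ on $\sigma_+<\mathrm{Re}\,z<1$ by the identity theorem. By Landau, $\Phi$ is not analytic at $\sigma_+$. So $\sigma_+$ is a pole of $\Phi$, hence a real zero of $M-c$ in $(-1,1)$, and $\sigma_+=s_0$. Similarly, $\mathcal H_-$ converges for $\mathrm{Re}\,z<0$ and diverges at $z=1-\eta$ by (11). So the right end $\sigma_-$ of its half-plane of convergence lies in $[0,1-\eta]$. By Landau (after $u\mapsto-u$) it is a pole of $\Phi$, hence equal to $s_0$, and $-\mathcal H_-=\Phi$ on $-1<\mathrm{Re}\,z<s_0$.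

Thus $\Phi$ is analytic in $S$ off the line $\mathrm{Re}\,z=s_0$. Its poles on that line are zeros of $M-c$. By Lemma 4 and conjugation, these zeros are only $s_0$ if $c\notin\mathcal E$, and they are $s_0,\ s_0\pm it_k$ with $s_0=\sigma_k$ if $c=c_k$. All are simple, by $M'(s_0)>0$ and Lemma 4. Hence, with the sum over these zeros $p$,
$$\Phi(z)=\sum_p\frac{A_p}{z-p}+\Phi_0(z),\qquad\Phi_0\text{ analytic in }S,\qquad A_{\bar p}=\overline{A_p},$$
the last because $\Phi(\bar z)=\overline{\Phi(z)}$. Put $P(u)=\sum_pA_pe^{pu}$ and $D=H-P$. Transforming each exponential on each half-line,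
$$\int_0^\infty De^{-zu}du=\Phi_0(z)\ (s_0<\mathrm{Re}\,z<1),\qquad-\int_{-\infty}^0De^{-zu}du=\Phi_0(z)\ (-1<\mathrm{Re}\,z<s_0).\tag{12}$$

**Step 6.** *This step bounds the growth of $D$, so that Fourier analysis on the line $\mathrm{Re}\,z=s_0$ is allowed.* Since $s_0$ is a simple pole, $|\Phi(s_0\pm\epsilon)|\le C/\epsilon$ for small $\epsilon>0$. For large $u>0$ take $\epsilon=1/u$. As $H$ is nondecreasing,
$$\frac{H(u)e^{-(s_0+\epsilon)u}}{s_0+\epsilon}\le\int_u^\infty H(r)e^{-(s_0+\epsilon)r}dr\le\mathcal H_+(s_0+\epsilon)\le\frac C\epsilon,$$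
so $H(u)\le C'u\,e^{s_0u}$. For $u<0$ with $|u|$ large take $\epsilon=1/|u|$, $z=s_0-\epsilon$. As $\log H$ is $1$-Lipschitz, $H(r)\ge H(u)e^{r-u}$ for $r<u$, hence
$$\frac{H(u)e^{-zu}}{1-z}=\int_{-\infty}^uH(u)e^{r-u}e^{-zr}dr\le\mathcal H_-(z)\le\frac C\epsilon,$$
so $H(u)\le C'|u|e^{s_0u}$. Since $e^{-s_0u}P(u)$ is bounded, $d(u):=e^{-s_0u}D(u)$ is continuous with $|d(u)|\le C''(1+|u|)$.

**Step 7.** *This step shows $D=0$.* For small $\epsilon>0$ and $\theta\in\mathbb R$, (12) gives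
$$\int d(u)e^{-\epsilon|u|-i\theta u}du=\Phi_0(s_0+\epsilon+i\theta)-\Phi_0(s_0-\epsilon+i\theta)\to0$$
locally uniformly in $\theta$ as $\epsilon\downarrow0$. Multiply by $\chi\in C_c^\infty(\mathbb R)$ and integrate over $\theta$: $\int d(u)e^{-\epsilon|u|}\hat\chi(u)\,du\to0$, where $\hat\chi(u)=\int\chi(\theta)e^{-i\theta u}d\theta$ is a Schwartz function. By dominated convergence $\int d\,\hat\chi=0$ for all such $\chi$. So the tempered distribution $d$ has zero Fourier transform, and $d=0$.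

**Step 8.** *This step reads off the list of limits.* Now $H=P$. If $c\notin\mathcal E$, then $H(0)=1$ gives $H(u)=e^{s_0u}$. If $c=c_k$, then $e^{-s_0u}H(u)=A_{s_0}+B\cos(t_ku+\theta)$ with real $A_{s_0}$, $B\ge0$ and $\theta$. This is positive for all $u$, so its mean $A_{s_0}$ over a period is positive. With $\rho=B/A_{s_0}$ and $H(0)=1$,
$$H(u)=e^{s_0u}\,\frac{1+\rho\cos(t_ku+\theta)}{1+\rho\cos\theta},\qquad0\le\rho\le\frac{\sigma_k}{\sqrt{\sigma_k^2+t_k^2}}.\tag{13}$$
The bound on $\rho$ is equivalent to $H'\ge0$, that is, to $s_0+\rho\,\mathrm{Re}[(s_0+it_k)e^{i(t_ku+\theta)}]\ge0$ for all $u$. Since $\rho<1$, in all cases $f(y)=H(-\log y)\to0$ as $y\to\infty$.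

## 8. The law of the external branch along a subsequence

**Proposition.** Let $n_j\to\infty$ be integers along which the convergences of Step 2 of Section 7 (with $v_j=n_j$) hold with limit $H$; every sequence of integers tending to $\infty$ has such a subsequence. Put
$$A(y)=\int\frac{yx-1+e^{-yx}}x\,m(dx),\qquad r(y)=A'(y)=\int(1-e^{-yx})\,m(dx)\qquad(0\le y\le1),$$
and let $y(\cdot)$ solve $y'=-A(y)$, $y(0)=1$. Then, along $n_j$, for all $t\ge0$,
$$P(\mu^{(n)}T^{(n)}>t)\to S_H(t)=\exp\Bigl(-\int_0^tr(y(u))\,du\Bigr)=\frac{A(y(t))}{A(1)}.$$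

*Proof.* All limits are along $n=n_j$, and $m_n$ denotes the corresponding $m_j$.

**Step 1.** *This step shows that the rates converge.* If $h$ is continuous on $(0,\infty)$ with $|h(x)|\le C\min(x,1)$, then $\int h\,dm_j\to\int h\,dm$: the part near $0$ is uniformly small by the last statement of (10), the part on $[Y,\infty)$ is at most $Cf_j(Y)\to Cf(Y)$ with $f(Y)\to0$ as $Y\to\infty$, and in between vague convergence applies. The functions $h(x)=1-e^{-yx}$ and $h(x)=(yx-1+e^{-yx})/x$ are both between $0$ and $\min(x,1)$ for $0\le y\le1$. By the definition of $m_n$, their integrals against $m_n$ are $\tilde R(ny)/F(1/n)$ and $\tilde A(ny)/(nF(1/n))$. So these tend to $r(y)$ and $A(y)$ for each $y\in[0,1]$. They are nondecreasing in $y$ and the limits are continuous, so the convergence is uniform on $[0,1]$. By Lemma 2 and $F(1/n)\to\infty$,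
$$\max_{1\le b\le n}\Bigl|\frac{R_b}{\mu^{(n)}}-r\bigl(\tfrac bn\bigr)\Bigr|\to0,\qquad\max_{1\le b\le n}\Bigl|\frac{a_b}{n\mu^{(n)}}-A\bigl(\tfrac bn\bigr)\Bigr|\to0.\tag{14}$$

**Step 2.** *This step shows that the fraction of blocks follows the differential equation.* With $b$ blocks and $B\sim\mathrm{Bin}(b,x)$, the drift of $N$ is
$$-\sum_k(k-1)\binom bk\lambda_{b,k}=-\int E[(B-1)^+]\,x^{-2}\Lambda(dx)=-a_b,$$
since $E[(B-1)^+]=bx-1+(1-x)^b$. The rate of quadratic variation is $\sum_k(k-1)^2\binom bk\lambda_{b,k}\le\int E[B(B-1)]x^{-2}\Lambda(dx)=b(b-1)|\Lambda|$. Let $Y_n(t)=N(t/\mu^{(n)})/n$. Then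
$$Y_n(t)=1-\int_0^t\frac{a_{nY_n(u)}}{n\mu^{(n)}}du+Z_n(t)$$
with a martingale $Z_n$ whose quadratic variation grows at rate at most $\frac{n(n-1)|\Lambda|}{n^2\mu^{(n)}}\le|\Lambda|/\mu^{(n)}$. By Doob, $E\sup_{t\le\tau}Z_n(t)^2\le4\tau|\Lambda|/\mu^{(n)}\to0$. Note that $A(0)=0$, $A\ge0$ and $0\le A'\le r(1)$, so $y(\cdot)$ exists for all times and stays in $(0,1]$, and $A$ is Lipschitz. Let $\epsilon_n$ be the second maximum in (14). For $t\le\tau$,
$$|Y_n(t)-y(t)|\le r(1)\int_0^t|Y_n(u)-y(u)|\,du+\tau\epsilon_n+\sup_{u\le\tau}|Z_n(u)|,$$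
and Gronwall gives $\sup_{t\le\tau}|Y_n(t)-y(t)|\to0$ in probability.

**Step 3.** *This step converts rates into the law of $T_1$.* By Lemma 3, $J_t=\mathbf 1_{\{T_1>t\}}$ satisfies $dJ_t=-J_tR_{N(t)}dt+d(\text{martingale})$. Integration by parts shows that $J_t\exp\bigl(\int_0^tR_{N(u)}du\bigr)$ is a martingale, bounded on bounded time intervals, so its mean is $1$. Let
$$e_n(t)=\int_0^{t/\mu^{(n)}}R_{N(u)}du=\int_0^t\frac{R_{nY_n(u)}}{\mu^{(n)}}du .$$
Then $0\le e_n(t)\le tR_n/\mu^{(n)}$, which is bounded, and by (14) and Step 2, $e_n(t)\to e(t):=\int_0^tr(y(u))du$ in probability. From $1=E[\mathbf 1_{\{\mu^{(n)}T_1>t\}}e^{e_n(t)}]$,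
$$\bigl|1-e^{e(t)}P(\mu^{(n)}T_1>t)\bigr|\le E\bigl|e^{e_n(t)}-e^{e(t)}\bigr|\to0,$$
so $P(\mu^{(n)}T_1>t)\to e^{-e(t)}$. Finally $A>0$ on $(0,1]$, because $m\ne0$, and $\frac d{dt}\log A(y(t))=A'(y)y'/A(y)=-r(y(t))$, which gives the last form of $S_H$. $\square$

**Explicit form.** Let $H$ be as in (13), with $\rho=0$ if $c\notin\mathcal E$, and $s=s_0+it_k$. Then $f(x)=\frac1{1+\rho\cos\theta}\mathrm{Re}[x^{-s_0}+\rho e^{i\theta}x^{-s}]$ and $m(dx)=-f'(x)dx$. The second and third integrals of Lemma 1, scaled by $y$, together with (4) in the form $\frac{\Gamma(1-s)}{1+s}=\frac cs$, give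
$$r(y)=\frac{\mathrm{Re}\bigl[\Gamma(1-s_0)y^{s_0}+\rho e^{i\theta}\Gamma(1-s)y^s\bigr]}{1+\rho\cos\theta},\qquad A(y)=\frac c{1+\rho\cos\theta}\mathrm{Re}\Bigl[\frac{y^{1+s_0}}{s_0}+\rho e^{i\theta}\frac{y^{1+s}}s\Bigr].\tag{15}$$
If $\rho=0$, then $y'=-\frac c{s_0}y^{1+s_0}$, that is, $(y^{-s_0})'=c$. So $y(t)=(1+ct)^{-1/s_0}$ and
$$S_H(t)=y(t)^{1+s_0}=(1+ct)^{-\frac{1+s_0}{s_0}}=(1+ct)^{-\frac{\alpha^*}{\alpha^*-1}} .$$
The density is $\frac{c(1+s_0)}{s_0}(1+ct)^{-\frac{\alpha^*}{\alpha^*-1}-1}=\Gamma(2-\alpha^*)(1+ct)^{-\frac{\alpha^*}{\alpha^*-1}-1}$ by (4). This is the law of $T_c$.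

## 9. Regular variation as the dividing line: proof of Theorem 2

**Part 1: $c\notin\mathcal E$.** *Here there is only one scaling limit.* By Section 7, $\mathcal L=\{e^{s_0u}\}$. Every sequence $v_j\to\infty$ has a subsequence along which $F(\lambda/v_j)/F(1/v_j)\to\lambda^{-s_0}$ for all $\lambda>0$, so this holds as $v\to\infty$: $F$ is regularly varying with index $-s_0$. By the Proposition and the computation with $\rho=0$, every sequence of integers tending to $\infty$ has a subsequence along which $\mu^{(n)}T^{(n)}\to T_c$ in law. Hence the whole sequence converges. By Lemma 4, $c\notin\mathcal E$ whenever $c\ge0.138$.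

**Part 2: $c=c_k$.** *The subsequential limits come from the previous sections; the equivalence comes from comparing $S_H'(0)$ over shifts of $H$.* The first claim is (13), read as $f(y)=H(-\log y)$, together with the Proposition and (15).

(c)$\Rightarrow$(a): If $F$ is regularly varying with some index $-\nu$, then every $H\in\mathcal L$ equals $e^{\nu u}$. By (13), $e^{(s_0-\nu)u}\frac{1+\rho\cos(t_ku+\theta)}{1+\rho\cos\theta}=1$ for all $u$. Since the fraction is bounded above and away from $0$, $\nu=s_0$, and then $\rho=0$. The argument of Part 1 applies.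

(a)$\Rightarrow$(b) is trivial.

(b)$\Rightarrow$(c): Let $\mu^{(n)}T^{(n)}$ converge in law. Each $H\in\mathcal L$ is a limit along integers, so by the Proposition all $S_H$, $H\in\mathcal L$, coincide. Hence $\ell:=-S_H'(0)=r_H(1)$ does not depend on $H\in\mathcal L$, where $r_H$ is the function $r$ belonging to $H$. Suppose some $H\in\mathcal L$ has $\rho>0$. Its normalized shifts $H(\cdot+a)/H(a)$ belong to $\mathcal L$ and have parameters $(\rho,\theta+t_ka)$, so every phase $\theta'\in\mathbb R$ occurs. By (15) at $y=1$,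
$$\Gamma(1-s_0)-\ell+\rho\,\mathrm{Re}\bigl[e^{i\theta'}(\Gamma(1-s)-\ell)\bigr]=0\qquad\text{for all }\theta'.$$
Averaging over $\theta'$ gives $\ell=\Gamma(1-s_0)$, and then $\Gamma(1-s)=\ell$. So $\Gamma(1-s)=\Gamma(1-s_0)$, and (4) gives $1+\frac1s=1+\frac1{s_0}$, contradicting $s\ne s_0$. Therefore $\mathcal L=\{e^{s_0u}\}$, and $F$ is regularly varying as in Part 1.

For $\Lambda$ as in Theorem 1, (3) holds with $c=c_k$, and $F=F_0-F_0(1)$ on $(0,1]$. With $\lambda=e^{\pi/t_k}$, $F(\lambda x)/F(x)=\lambda^{-\sigma_k}\frac{1-\rho\cos(t_k\log x)}{1+\rho\cos(t_k\log x)}+o(1)$ as $x\downarrow0$, which has no limit. So (c) fails, and with it (b): $\mu^{(n)}T^{(n)}$ has no limit law.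

**Part 3: from regular variation back to (3).** *This part evaluates $G(n)/F(1/n)$ by dominated convergence.* Regular variation with index $-s_0<0$ and monotonicity give $F(1/n)\to\infty$. By Fubini, with $\kappa(0)=0$, (5) and $\int_0^1F=\Lambda((0,1])<\infty$,
$$\frac{G(n)}{F(1/n)}=\int_0^\infty\kappa'(y)\frac{F(y/n)}{F(1/n)}\,dy .$$
Choose $\epsilon>0$ with $s_0+\epsilon<1$. By Potter's bounds, $F(y/n)/F(1/n)\le C_\epsilon y^{-s_0-\epsilon}$ for $0<y\le1$ and $n$ large. For $y\ge1$ the quotient is at most $1$, by monotonicity. Since $|\kappa'|\le\min(\frac12,y^{-2})$, dominated convergence and Lemma 1 give the limit $\int_0^\infty\kappa'(y)y^{-s_0}dy=M(s_0)$. With Lemma 2 and $F(1/n)\to\infty$, $g_n/(n\mu^{(n)})\to M(s_0)=c>0$. Now Sections 7 and 8 apply. Regular variation gives $f(y)=y^{-s_0}$ for every limit, that is, $\mathcal L=\{e^{s_0u}\}$, so $\mu^{(n)}T^{(n)}\to T_c$ as in Part 1, whether or not $c\in\mathcal E$. $\square$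

Part 3 covers the power densities of Section 2: there $F(x)=x^{-\sigma}-1$ is regularly varying with index $-\sigma$, so the tail $(1+ct)^{-(1+\sigma)/\sigma}$ predicted there is the correct limit, even when $\sigma=\sigma_k$. For such $\sigma$, the power density and the measures of Theorem 1 satisfy (3) with the same $c_k$, yet only the former has a limit law.
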